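# Iterated wreath products in the automorphism group of a full shift

## Virtually cyclic groups decide whether $A\wr(B\wr H)$ embeds

**Main Theorem.** Let $\Sigma$ be a finite alphabet with $|\Sigma|\ge 2$. Let $\mathrm{Aut}(\Sigma^{\mathbb Z})$ be the group of self-homeomorphisms of $\Sigma^{\mathbb Z}$ that commute with the shift $\sigma$, $\sigma(x)_i=x_{i+1}$, and let $\mathcal G$ be the class of groups that embed, as abstract groups, into $\mathrm{Aut}(\Sigma^{\mathbb Z})$. Write $K\wr H=\big(\bigoplus_{h\in H}K\big)\rtimes H$ for the restricted wreath product.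

(a) Let $K\ne1$ be a group, $L$ a group with an element of finite order $q\ge2$, and $H$ a finitely generated group whose ball-growth function $\beta$ satisfies $\limsup_R\beta(R)/R^3=\infty$. Then $K\wr(L\wr H)\notin\mathcal G$. In particular $\mathbb Z_2\wr(\mathbb Z_2\wr\mathbb Z^4)\notin\mathcal G$.

(b) Let $K\neq 1$, let $L$ have nontrivial torsion, and let $H$ be finitely generated and not virtually cyclic. Then $K\wr(L\wr H)\notin\mathcal G$.

(c) Let $A,B$ be nontrivial finite abelian groups and $H$ a finitely generated group. Then $A\wr(B\wr H)\in\mathcal G$ if and only if $H$ is virtually cyclic (finite groups included). In particular $\mathbb Z_2\wr(\mathbb Z_2\wr\mathbb Z^n)\in\mathcal G$ if and only if $n\le 1$.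

The theorem answers a question from Ville Salo, "Wreath products in the automorphism group of a full shift", arXiv:2305.17946 (2023): if $K\in\mathcal G$ is abelian and $H\in\mathcal G$, must $K\wr H$ lie in $\mathcal G$? **The answer is no.** For $n\ge2$ the groups $K=\mathbb Z_2$ and $\mathbb Z_2\wr\mathbb Z^n$ lie in $\mathcal G$ (this is among the facts recalled below), but $\mathbb Z_2\wr(\mathbb Z_2\wr\mathbb Z^n)$ does not. Part (a) alone already gives this for $n=4$.

Torsion-free $L$ is not settled by the theorem, nor, for virtually cyclic $H$, infinite $K$.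

## Shift automorphisms, lamps, and the facts we may use

**Automorphisms.** By the Curtis–Hedlund–Lyndon theorem, a continuous shift-commuting map $\varphi$ on $X=\Sigma^{\mathbb Z}$ is given by a local rule: there is $r$ such that $\varphi(x)_0$ is determined by $x_{[-r,r]}$, and then $\varphi(x)_i$ is determined in the same way by $x_{[i-r,i+r]}$. So an element of $\mathrm{Aut}(X)$ is a reversible cellular automaton.

**Definition (norm).** For $\varphi\in\mathrm{Aut}(X)$ let $\|\varphi\|$ be the least integer $r\ge0$ such that both $\varphi(x)_0$ and $\varphi^{-1}(x)_0$ are determined by $x_{[-r,r]}$.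

Clearly $\|\varphi^{-1}\|=\|\varphi\|$. Also $\|\varphi\psi\|\le\|\varphi\|+\|\psi\|$: the symbol $\varphi(\psi x)_0$ is determined by $(\psi x)_{[-\|\varphi\|,\|\varphi\|]}$, hence by $x$ on $[-\|\varphi\|-\|\psi\|,\|\varphi\|+\|\psi\|]$, and the inverse is treated in the same way. A permutation of the letters has norm $0$, and $\|\sigma\|=1$.

**Wreath products.** An element of the base $\bigoplus_HK$ is a finitely supported function $H\to K$, and $h\in H$ moves the value at $x$ to $hx$. Think of a lamp with states in $K$ at each point of $H$. We identify $k\in K$ with the function that has value $k$ at $1_H$ and is trivial elsewhere. Then $hkh^{-1}$ is the function with value $k$ at $h$, and $hkh^{-1}$ commutes with $h'k'h'^{-1}$ if $h\ne h'$. If $L_0\le L$ and $H_0\le H$, then $L_0\wr H_0\le L\wr H$; applying this twice, $K\wr(L\wr H_0)\le K\wr(L\wr H)$.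

In $K\wr(L\wr H)$ the outer lamps are indexed by the elements of $L\wr H$, in particular by all states of the inner lamps. So $m$ inner lamps with $q$ states each give $q^m$ outer lamps. This exponential supply drives the proof.

**Example.** Let $\Sigma=\mathbb Z_2\times\mathbb Z_2$ and write points of $\Sigma^{\mathbb Z}$ as $(x,y)$. Put $t(x,y)=(\sigma x,y)$ and $b(x,y)=(x,y+x)$. Then
$$b_k:=t^kbt^{-k}:(x,y)\mapsto(x,\;y+\sigma^{-k}x).$$
These involutions commute, and $\prod_{k\in S}b_k$ adds $\sum_{k\in S}\sigma^{-k}x$ to $y$, which is nonzero for $x$ with a single $1$ if $S\neq\emptyset$. A base element times $t^n$ with $n\ne0$ moves the $x$-track. So $\langle b,t\rangle\cong\mathbb Z_2\wr\mathbb Z$. Here $\|b_k\|=|k|$, and $\|\prod_{k\in S}b_k\|=\max_{k\in S}|k|$ for finite $S\neq\emptyset$: any product of the $2R+1$ lamps in $[-R,R]$ has norm at most $R$.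

**Facts about $\mathcal G$.** Every group in $\mathcal G$ is countable and residually finite. The class $\mathcal G$ is closed under commensurability (two groups are commensurable if they have isomorphic subgroups of finite index) and under countable graph products. Finitely generated abelian groups lie in $\mathcal G$, and $\mathbb Z_2\wr\mathbb Z^n\in\mathcal G$ for all $n\ge1$. For finite $H$, Kim and Roush showed that $\mathrm{Aut}(\Sigma^{\mathbb Z})\wr H$ embeds in $\mathrm{Aut}(\Sigma^{\mathbb Z})$. Kim and Roush (*On the automorphism groups of subshifts*, Pure Math. Appl. Ser. B 1 (1990)) also give that $\mathrm{Aut}(\Gamma^{\mathbb Z})$ embeds in $\mathrm{Aut}(\Sigma^{\mathbb Z})$ for all finite $\Gamma$ and all $|\Sigma|\ge2$, so $\mathcal G$ does not depend on $\Sigma$.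

**Why abelian bases.** Gruenberg's theorem says that $K\wr H$ is residually finite if and only if $K$ and $H$ are and either $H$ is finite or $K$ is abelian. So for infinite $H$ a nonabelian base is impossible for a soft reason. For an abelian base in $\mathcal G$ and $H\in\mathcal G$, the group $K\wr H$ is countable and residually finite, so neither property can exclude it. We need a quantitative obstruction, and it will come from norms.

**Growth.** $\beta(R)$ is the number of elements of $H$ of word length at most $R$ for a fixed finite generating set. For $\mathbb Z^n$, $\beta(R)$ lies between two positive multiples of $R^n$. Changing the generating set replaces $R$ by at most a constant multiple of $R$, so the hypothesis in (a) does not depend on it. A group is virtually cyclic if it has a cyclic subgroup of finite index; its growth is then at most linear. Hence (a) is contained in (b). We prove (a) first: its proof is short, and (b) uses it.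

## A count that ends in a tie

Let us try to exclude $\mathbb Z_2\wr(\mathbb Z_2\wr\mathbb Z^d)$ directly. Suppose it sits inside $\mathrm{Aut}(X)$. Let $t_1,\dots,t_d$ generate $\mathbb Z^d$, let $b$ be the inner lamp and $a$ the outer lamp at the identity. For $v\in\mathbb Z^d$ put $b_v=t^vbt^{-v}$. There are $2^{n^d}$ products $g$ of distinct $b_v$ with $v\in[0,n)^d$, and the conjugates $gag^{-1}$ are $2^{n^d}$ commuting involutions, independent in the sense that they form a basis of an elementary abelian $2$-group.

How large is $\|g\|$? Order the box by a snake $0=v_1,v_2,\dots,v_{n^d}$ with consecutive points at distance $1$. A product of conjugates telescopes: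
$$\prod_j t^{v_j}\psi_jt^{-v_j}=t^{v_1}\psi_1\,t^{v_2-v_1}\psi_2\,t^{v_3-v_2}\cdots\psi_{n^d}\,t^{-v_{n^d}},\qquad \psi_j\in\{1,b\},$$
so $\|g\|\le Cn^d$, and the involutions $gag^{-1}$ have norm at most $D=2Cn^d+\|a\|$.

How many independent commuting involutions of norm at most $D$ can there be? There are at most $|\Sigma|^{|\Sigma|^{2D+1}}$ local rules of radius $D$. This doubly exponential bound is far too weak. The next section improves it to a single exponential, $M\le|\Sigma|^{4D+4}$. An exponential is the right order: on $(\mathbb Z_2\times\mathbb Z_2)^{\mathbb Z}$, for each word $w\in\mathbb Z_2^{2D+1}$ let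
$$v_w(x,y)_i=\big(x_i,\;y_i+[x_{[i-D,i+D]}=w]\big).$$
These are $2^{2D+1}$ commuting involutions of norm at most $D$, and a product over a nonempty set of words is not the identity.

Even the single exponential bound gives only $2^{n^d}\le|\Sigma|^{4D+4}$ with $D=O(n^d)$, that is, $n^d\le C'n^d$. It is a tie, in every dimension $d$. To win, we must show that products of lamps have norm $o(n^d)$, below what the triangle inequality gives. For $d=1$ no such gain can exist, because then the group does embed by (c). So the gain must use that $m$ lamps fit into a region of diameter much smaller than $m$.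

## How many independent commuting automorphisms have norm at most $D$

A natural linear-algebra approach is to compose functions of $x_0$ with the automorphisms. The resulting operators live in a space of dimension exponential in $D$, so more than exponentially many of them are *linearly* dependent. The difficulty is to pass to a *multiplicative* relation. We diagonalize; then we face vanishing sums of roots of unity such as $1+\omega+\omega^2=0$, which do not cancel in pairs. For these we need a classical theorem, which we prove.

**Lemma 1 (Mann's theorem; Mathematika 12 (1965)).** Let $\sum_{i=1}^ka_i\zeta_i=0$ with $a_i\in\mathbb Q\setminus\{0\}$ and $\zeta_i$ roots of unity, and suppose that no nonempty proper subsum vanishes. Then $(\zeta_i/\zeta_j)^{P_k}=1$ for all $i,j$, where $P_k$ is the product of the primes $\ell\le k$.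

*Proof.* Divide by $\zeta_1$, so that $\zeta_1=1$. Let $N$ be the least positive integer with $\zeta_i^N=1$ for all $i$. We show that $N$ is squarefree with all prime factors at most $k$. Let $p$ be a prime with $p^e\,\|\,N$, $e\ge1$, let $\xi$ be a primitive $p^e$-th root of unity and let $E$ be the field generated by the $N/p$-th roots of unity. Each $N$-th root of unity is uniquely $\xi^s\eta$ with $0\le s<p$ and $\eta^{N/p}=1$, because $\xi$ generates the $N$-th roots modulo the $N/p$-th roots. Grouping the $\zeta_i$ by $s$, the relation becomes $\sum_{s=0}^{p-1}c_s\xi^s=0$ with $c_s\in E$, where $c_s\xi^s$ is a subsum. The degree of $\xi$ over $E$ is $\phi(N)/\phi(N/p)$, which is $p$ if $e\ge2$ and $p-1$ if $e=1$.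

If $e\ge2$, all $c_s=0$. If $e=1$, the minimal polynomial of $\xi$ over $E$ is $1+z+\dots+z^{p-1}$, so all $c_s$ are equal; if moreover $k<p$, some $s$ does not occur, so again all $c_s=0$. If all $c_s=0$, each group is a vanishing subsum, so only one group is nonempty. It contains $\zeta_1=1$, so it is the group $s=0$, and all $\zeta_i$ are $N/p$-th roots of unity. This contradicts the choice of $N$. Hence $e=1$ and $p\le k$. $\square$

**Lemma 2 (rank lemma).** Let $v_1,\dots,v_M\in\mathrm{Aut}(X)$ commute, $\|v_i\|\le D$ with $D\ge 0$ an integer, and $\Lambda=|\Sigma|^{2D+2}$. If the $v_i$ freely generate $\mathbb Z_p^M$ ($p$ prime) or $\mathbb Z^M$, then $M\le\Lambda^2$.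

*Proof.* Let $V=\langle v_1,\dots,v_M\rangle$.

**Step 1. Linear relations.** This step produces many rational relations that hold on all translates by $V$. For a finite interval $I\subset\mathbb Z$ let $C_I$ be the space of complex functions on $X$ that depend only on $x_I$, and $C_0=C_{\{0\}}$. Since $\|v_i\|\le D$, we have operators
$$T_i:C_0\to C_{[-D,D]},\qquad T_if=f\circ v_i.$$
Let $\rho=\dim\mathrm{span}(T_1,\dots,T_M)$. Then $\rho\le|\Sigma|\cdot|\Sigma|^{2D+1}=\Lambda$. In the bases of cylinder indicators the $T_i$ are matrices with entries $0,1$, so the rational relations already see the whole rank: $\mathrm{Rel}=\{c\in\mathbb Q^M:\sum c_iT_i=0\}$ has dimension $M-\rho$, and $Y=\mathrm{Rel}^\perp\subset\mathbb Q^M$ has dimension $\rho$. For $c\in\mathrm{Rel}$, $f\in C_0$, $v\in V$, commutativity gives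
$$\sum_ic_i(f\circ v)\circ v_i=\Big(\sum_ic_i\,f\circ v_i\Big)\circ v=0.\tag{1}$$

**Step 2. The case $\mathbb Z_p^M$.** Here we diagonalize and then reduce modulo a prime above $p$, where characters become additive. Let $W=\mathrm{span}\{f\circ v:f\in C_0,v\in V\}$. It is finite-dimensional because $V$ is finite, and $V$ acts on it by $F\mapsto F\circ v$. Let $\Xi$ be the set of characters of $V$ that occur. If $F\neq0$ satisfies $F\circ v=\chi(v)F$ for all $v$, then (1) gives $\sum c_i\chi(v_i)=0$ for $c\in\mathrm{Rel}$. So every row of the matrix $(\chi(v_i))_{\chi\in\Xi,\,i}$ lies in $Y\otimes\mathbb C$, and its rank is at most $\rho$.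

If $\chi(v)=1$ for all $\chi\in\Xi$, then $v$ acts trivially on $W$, so $f\circ v=f$ for $f\in C_0$, so $(vx)_0=x_0$ for all $x$, and $v=1$ because $v$ commutes with $\sigma$. Write $\chi(v)=\zeta^{b_\chi(v)}$ with $\zeta=e^{2\pi i/p}$ and $b_\chi\in\mathrm{Hom}(V,\mathbb F_p)$. The $b_\chi$ have trivial common kernel, so they span $\mathrm{Hom}(V,\mathbb F_p)$. As the $v_i$ form a basis of $V$, the matrix $(b_\chi(v_i))$ has $\mathbb F_p$-rank $M$.

Now consider the matrix with entries $(\chi(v_i)-1)/(\zeta-1)$. Its rank is at most $\rho+1$, since we subtracted a rank-one matrix and rescaled. Its entries are $(\zeta^b-1)/(\zeta-1)=1+\zeta+\dots+\zeta^{b-1}$ with $b\in\{0,\dots,p-1\}$, so they lie in $\mathbb Z[\zeta]$ and are congruent to $b$ modulo $(1-\zeta)$. Since $\mathbb Z[\zeta]/(1-\zeta)\cong\mathbb F_p$, the reduction is $(b_\chi(v_i))$, of rank $M$. An $M\times M$ minor that is nonzero after reduction was nonzero before, so $M\le\rho+1\le\Lambda+1\le\Lambda^2$.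

**Step 3. The case $\mathbb Z^M$: characters on periodic points.** To have finite groups again, we restrict to periodic points. Let $X_j=\{x:\sigma^jx=x\}$, a finite $V$-invariant set, and $W_j=\mathrm{span}\{(f\circ v)|_{X_j}:f\in C_0,v\in V\}$. On $W_j$ the group $V$ acts through a finite abelian group, so $W_j$ is a sum of characters whose values are roots of unity. Let $\Xi$ be the set of all characters of $V$ that occur in some $W_j$. As in Step 2, (1) gives $\sum c_i\chi(v_i)=0$ for $c\in\mathrm{Rel}$, $\chi\in\Xi$. If $\chi(v)=1$ for all $\chi\in\Xi$, then $(vx)_0=x_0$ for all periodic $x$; as $X_j$ is shift-invariant, $v$ fixes every periodic point, and periodic points are dense, so $v=1$.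

**Step 4. The case $\mathbb Z^M$: from sums to products.** This step turns the vanishing sums into one multiplicative relation. Put $P=P_M$. For $\chi\in\Xi$ write $i\sim_\chi j$ if $\chi(v_i)^P=\chi(v_j)^P$. Let $c\in\mathrm{Rel}$. The sum $\sum c_i\chi(v_i)=0$, taken over the support of $c$, splits into minimal vanishing subsums (remove one, the rest still vanishes, repeat). By Lemma 1, and since $P_k$ divides $P_M$ for $k\le M$, each of these lies inside one $\sim_\chi$-class. So $\sum_{i\in\kappa}c_i\chi(v_i)=0$ for each class $\kappa$. In other words, the vector $(1_\kappa(i)\chi(v_i))_i$ lies in $Y\otimes\mathbb C$. As $Y$ is rational, its complex conjugate lies there too, and the coordinatewise product of the two is the indicator vector $1_\kappa$, because $|\chi(v_i)|=1$.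

So all the vectors $1_\kappa$, for all $\chi$ and $\kappa$, lie in the span of coordinatewise products of two elements of $Y\otimes\mathbb C$. That span has dimension at most $\rho(\rho+1)/2$. If $M>\rho(\rho+1)/2$, there is $0\ne n\in\mathbb Z^M$ orthogonal to all $1_\kappa$. Put $v=\prod v_i^{Pn_i}$. For each $\chi\in\Xi$ the value $\chi(v_i)^P$ is constant on each class $\kappa$, and $\sum_{i\in\kappa}n_i=0$, so $\chi(v)=1$. Hence $v=1$, against freeness. So $M\le\Lambda(\Lambda+1)/2\le\Lambda^2$. $\square$

## Fronts and displacement

To bound the norm of a product, we follow the first place where two configurations differ. Put $(\iota x)_i=x_{-i}$. Conjugation by $\iota$ is an automorphism of $\mathrm{Aut}(X)$ that preserves $\|\cdot\|$.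

**Definition (front, displacement, class).** A pair $(x,x')$ is *left-asymptotic* if $x\ne x'$ and they agree on some $(-\infty,i]$. Its *front* is $d(x,x')=\min\{i:x_i\ne x'_i\}$. The *displacement* of $\varphi$ on the pair is $d(\varphi x,\varphi x')-d(x,x')$. For an integer $r\geq 0$ and $d=d(x,x')$, the *$r$-class* of the pair is the pair of words $(x_{[d-2r,d+2r]},x'_{[d-2r,d+2r]})$. There are at most $N_r=|\Sigma|^{8r+2}$ of them.

**Example.** The shift has displacement $-1$ on every pair. For the involution $b_k(x,y)=(x,y+\sigma^{-k}x)$ above with $k<0$, take a pair that differs only in one symbol of the $x$-track, at cell $d$. Since $\sigma^{-k}x$ has the symbol $x_{i-k}$ at $i$, after $b_k$ the $y$-tracks differ at $d+k=d-|k|$: the displacement is $-|k|$. On the new pair it is $+|k|$, because $b_k^2=1$. A torsion element that moves a front one way must move some front back.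

**Lemma 3.** Let $\varphi\in\mathrm{Aut}(X)$.

(i) If $(x,x')$ is left-asymptotic, so is $(\varphi x,\varphi x')$, and the displacement has absolute value at most $\|\varphi\|$.

(ii) If $\|\varphi\|\le r$, the displacement of $\varphi$ on a pair depends only on $\varphi$ and the $r$-class of the pair.

(iii) If all displacements of $\varphi$ and of $\iota\varphi\iota$ have absolute value at most $D_0$, then $\|\varphi\|\le D_0$.

*Proof.* (i) $\varphi x\ne\varphi x'$ since $\varphi$ is injective, and they agree at all $i<d(x,x')-\|\varphi\|$. So the displacement is at least $-\|\varphi\|$. The same for $\varphi^{-1}$ on $(\varphi x,\varphi x')$ gives the other inequality.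

(ii) With $d=d(x,x')$, the new front is the least $i\in[d-r,d+r]$ with $\varphi(x)_i\ne\varphi(x')_i$, by (i). These symbols are determined by the words on $[d-2r,d+2r]$.

(iii) Suppose $D=\|\varphi\|>D_0$, so $D\ge1$. By minimality of $D$, for some $\psi\in\{\varphi,\varphi^{-1}\}$ there are $x,x'$ that agree on $[-(D-1),D-1]$ with $\psi(x)_0\ne\psi(x')_0$. We change the left and right parts separately. Let $z=x$ on $(-\infty,D-1]$ and $z=x'$ on $[D,\infty)$.

If $\psi(x)_0\ne\psi(z)_0$, then $(x,z)$ is left-asymptotic with $d(x,z)\ge D$ and $d(\psi x,\psi z)\le0$, so $\psi$ has displacement at most $-D$ on $(x,z)$. If $\psi=\varphi$, this contradicts the hypothesis; if $\psi=\varphi^{-1}$, then $\varphi$ has displacement at least $D$ on $(\psi x,\psi z)$, again a contradiction. Otherwise $\psi(z)_0\ne\psi(x')_0$, where $z$ and $x'$ agree on $[-(D-1),\infty)$. Then $\iota z,\iota x'$ agree on $(-\infty,D-1]$ and their images under $\iota\psi\iota$ differ at $0$, so the same argument gives a displacement of $\iota\varphi\iota$ of absolute value at least $D$. $\square$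

## Products of commuting torsion automorphisms

If $g_1,\dots,g_m$ have norm at most $R$, the triangle inequality gives $mR$ for a product, and without torsion nothing better is true: take all $g_i=\sigma$. For commuting torsion elements we can do better when $m$ is large compared with $R$. Apply the $g_i$ in random order with random exponents. An index already used has a uniformly random exponent, so on average applying it once more does not move the front. An index not yet used could move the front, but the front sees only an $R$-class, hence only about $R$ symbols, and this is too little to tell which of the $m$ indices have been used.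

**Lemma 4.** Let $g_1,\dots,g_m\in\mathrm{Aut}(X)$ commute, $g_i^q=1$, and $\|g_i^a\|\le R$ for all $a$ ($R\ge1$ an integer). For $u\in(\mathbb Z/q)^m$ put $g^u=\prod g_i^{u_i}$. Then $\|g^u\|\le10R+16R\sqrt{m\ell}$, where $\ell=\log(2N_Rm)$.

*Proof.* The hypotheses are invariant under conjugation by $\iota$. So by Lemma 3(iii) it suffices to bound displacements.

**Step 1. Drift vectors.** This step encodes all one-index moves in few vectors. Fix a left-asymptotic pair $(x,x')$, let $d(u)=d(g^ux,g^ux')$ and
$$h_i(u)=\frac1q\sum_{a\in\mathbb Z/q}d(u+ae_i)-d(u).$$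
This is the average displacement of the powers $g_i^a$ on the pair $(g^ux,g^ux')$. By Lemma 3(i), $|h_i(u)|\le R$. By Lemma 3(ii), the vector $(h_i(u))_i$ depends only on the $R$-class $w$ of $(g^ux,g^ux')$. So only at most $N_R$ vectors $h^w\in[-R,R]^m$ occur.

**Step 2. A random process.** This step compares used and unused indices. For $0\le s\le m$ let $S$ be a uniformly random $s$-subset of $\{1,\dots,m\}$, let $u$ be uniform on the coordinates in $S$ and $0$ off $S$, and let $F(s)=\mathbb E\,d(u)$. Adding to $S$ a uniformly random new index $i$ with a uniform exponent produces the distribution for $s+1$, so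
$$F(s+1)-F(s)=\mathbb E\big[\mathrm{avg}_{i\notin S}h_i(u)\big].$$
For $i\in S$ the coordinate $u_i$ is uniform given the others, so $d(u+ae_i)$ and $d(u)$ have the same expectation and $\mathbb E[h_i(u)\mid S]=0$. Hence for $1\le s\le m-1$
$$|F(s+1)-F(s)|=\Big|\mathbb E\big[\mathrm{avg}_{i\notin S}h_i(u)-\mathrm{avg}_{i\in S}h_i(u)\big]\Big|\le\mathbb E\max_w\big|\mathrm{avg}_{i\notin S}h^w_i-\mathrm{avg}_{i\in S}h_i^w\big|.\tag{2}$$
The class $w(u)$ depends on $S$; the maximum over $w$ removes this dependence, and it is affordable because there are few classes.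

**Step 3. Sampling.** This step bounds the right side of (2). Hoeffding's inequality for sampling without replacement (Hoeffding 1963, §6) says that for a fixed $w$
$$\Pr\big(|\mathrm{avg}_Sh^w-\mathrm{avg}_{[m]}h^w|\ge\lambda\big)\le2e^{-s\lambda^2/(2R^2)}.$$
With $\lambda=2R\sqrt{\ell/s}$ the right side is $2e^{-2\ell}=2(2N_Rm)^{-2}$. By a union bound, the probability that some $w$ deviates by at least $\lambda$ is at most $2N_R(2N_Rm)^{-2}\le1/m$. Deviations never exceed $2R$, so
$$\mathbb E\max_w|\mathrm{avg}_Sh^w-\mathrm{avg}_{[m]}h^w|\le2R\sqrt{\ell/s}+2R/m.$$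
The complement of $S$ is a uniform $(m-s)$-subset, so the same holds for it with $m-s$ in place of $s$.

**Step 4. Summation.** Here we add up the increments. The step from $s=0$ costs at most $R$, and with $\sum_{s=1}^{m-1}s^{-1/2}\le2\sqrt m$ we get
$$|F(m)-F(0)|\le R+\sum_{s=1}^{m-1}\Big(2R\sqrt{\ell/s}+2R\sqrt{\ell/(m-s)}+4R/m\Big)\le5R+8R\sqrt{\ell m}.$$
Here $F(0)=d(0)$, and $F(m)$ is the average of $d$ over the whole group $(\mathbb Z/q)^m$. If we start from the pair $(g^ux,g^ux')$ instead, $F(m)$ is the same and $F(0)$ becomes $d(u)$. So $|F(m)-d(u)|$ has the same bound, and $|d(u)-d(0)|\le10R+16R\sqrt{\ell m}$. As $d(u)-d(0)$ is the displacement of $g^u$ on an arbitrary pair, we are done. $\square$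

**Proof of part (a).** Suppose $K\wr(L\wr H)\le\mathrm{Aut}(X)$. Let $b\in L$ have order $q$, placed at the coordinate $1_H$. Let $a\in K$, placed at the coordinate $1_{L\wr H}$, have prime or infinite order; such $a$ exists, since a nontrivial element of finite order has a power of prime order. Let $c_0\ge1$ be an integer that bounds the norms of the generators of $H$, of all $b^j$, and of $a$. Constants $C_1,C,C'$ do not depend on $R$.

**Step 1. Small norms.** We apply Lemma 4 to the lamps in a ball. Let $R\ge1$ and $m=\beta(R)$. For $v$ in the $R$-ball of $H$ put $g_v=vbv^{-1}$. These commute, $g_v^q=1$ and $\|g_v^j\|\le2c_0R+c_0\le3c_0R$. Since $m$ grows at most exponentially in $R$ and $N_{3c_0R}=|\Sigma|^{24c_0R+2}$, the quantity $\ell=\log(2N_{3c_0R}m)$ is at most $C_1R$. So for all $u\in(\mathbb Z/q)^m$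
$$\|g^u\|\le30c_0R+48c_0R\sqrt{C_1Rm}\le D:=CR^{3/2}m^{1/2}.$$

**Step 2. Many outer lamps.** We now count. The $q^m$ elements $g^u\in L\wr H$ are distinct, so the conjugates $g^ua(g^u)^{-1}$ lie in distinct direct factors of the base of $K\wr(L\wr H)$. They freely generate $\mathbb Z_p^{q^m}$ or $\mathbb Z^{q^m}$ and have norm at most $2D+c_0$. Lemma 2, applied with $\lfloor2D+c_0\rfloor$, gives
$$2^m\le q^m\le|\Sigma|^{2(4D+2c_0+2)},\qquad\text{so}\qquad m\le C'(D+1)=C'\Big(Cm\,(R^3/m)^{1/2}+1\Big).$$
Choose $R$ with $m/R^3=\beta(R)/R^3$ so large that $C'C(R^3/m)^{1/2}\le\frac12$ and $m>2C'$. Then $m\le\frac m2+C'$, a contradiction. For $\mathbb Z^4$ we have $\beta(R)/R^3\to\infty$. $\square$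

This answers the question. It also shows where Lemma 4 stops: since $\ell\ge\log N_R\geq 8R\log|\Sigma|$, its bound is at least a constant times $R^{3/2}m^{1/2}$, and this is at least a constant times $m$ as soon as $m$ is at most a constant times $R^3$. For $\mathbb Z^2$ and $\mathbb Z^3$ we are back at the tie.

## Lamps over $\mathbb Z^2$: a saturated box would reveal too much

For $\mathbb Z^2$ we do not ask for a rate, only for $o(n^2)$. Let $t_1,t_2$ be commuting automorphisms and $b$ an automorphism with $b^q=1$ such that the $b_v=t^vbt^{-v}$ ($v\in\mathbb Z^2$, $t^v=t_1^{v_1}t_2^{v_2}$) commute. Let $\gamma=\max(\|t_1\|,\|t_2\|)$, so $\|t^v\|\le\gamma|v|_1$. Let $E_n=\langle b_v:v\in[0,n)^2\rangle$, a finite abelian group, and $\theta(n)=\max_{\varphi\in E_n}\|\varphi\|$, which is nondecreasing in $n$.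

**Lemma 5.** $\theta(n)/n^2\to0$.

The plan is to argue by contradiction. If $\theta(n)\approx cn^2$ with $c>0$, then an extremal element of $E_n$, written as a product over boxes of a fixed side $k$, wastes almost nothing: each box moves the front by almost its maximum $\theta(k)$. Then along a partial product over a random set $A$ of boxes, the front can be driven left by almost the maximum by adding any missing boxes, and right by almost the maximum by removing boxes that are present. Because the contribution of each box lies in a *group* with all norms at most $\theta(k)$, a box that is removed and added costs no more than a box that is only added. It follows that two random sets with the same local picture at the front must nearly coincide. But the local picture holds far fewer symbols than $A$ has bits.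

*Proof.* **Step 1. The limit exists.** We need a number $c$ to contradict, and near-additivity. Partition $[0,nk)^2$ into $n^2$ boxes of side $k$ with corners $v_1=0,v_2,\dots,v_{n^2}$ in snake order. An element of $E_{nk}$ is a product of elements $t^{v_j}\psi_jt^{-v_j}$ with $\psi_j\in E_k$. In this order the product telescopes as before. The steps between corners have length $k$ and the return has length at most $2(n-1)k$, so
$$\theta(nk)\le n^2\theta(k)+\gamma\big((n^2-1)k+2(n-1)k\big)\le n^2\big(\theta(k)+3\gamma k\big).$$
For arbitrary $N$ use $\theta(N)\le\theta(nk)$ with $n=\lceil N/k\rceil$. Then $\limsup_N\theta(N)/N^2\le\theta(k)/k^2+3\gamma/k$ for every $k$. Taking the lower limit over $k$ on the right, $c=\lim\theta(n)/n^2$ exists, and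
$$\theta(k)\ge ck^2-3\gamma k\qquad\text{for all }k.\tag{3}$$
Assume $c>0$.

**Step 2. Boxes, superboxes and an extremal element.** This step sets up two scales, so that travel between boxes becomes negligible. Fix $k$ (chosen in Step 3) and let $l\to\infty$; put $n=l^2k$ and $\tau=\theta(k)$. The square $[0,n)^2$ consists of $l^4$ *$k$-boxes*; let $\mathcal B$ be the set of them. They are grouped into $l^2$ *superboxes*, each an $l\times l$ array of $k$-boxes. We identify a superbox $Q$ with its set of $l^2$ $k$-boxes. For the $k$-box $j$ with corner $v_j$ put $E^{(j)}=t^{v_j}E_kt^{-v_j}$. For $T\subset Q$ and $\chi_j\in E^{(j)}$, go to the corner of $Q$ (length at most $2n$), follow a snake in $Q$ (length at most $kl^2$), and return (length at most $2n$). Since $n=kl^2$,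
$$\Big\|\prod_{j\in T}\chi_j\Big\|\le|T|\tau+s,\qquad s=7\gamma kl^2.\tag{4}$$

For $l$ large $\theta(n)>0$. Choose $\varphi\in E_n$ with $\|\varphi\|=\theta(n)$. By Lemma 3(iii), $\varphi$ or $\iota\varphi\iota$ has a displacement of absolute value at least $\theta(n)$. Conjugating all of $t_1,t_2,b$ by $\iota$ if needed (this changes neither $\gamma$ nor $\theta$), and replacing $\varphi$ by $\varphi^{-1}$ and the pair by its image if needed, we get a left-asymptotic pair $(x,x')$ with
$$d(x,x')-d(\varphi x,\varphi x')\ge\theta(n).$$
Write $\varphi=\prod_{j\in\mathcal B}\varphi_j$ with $\varphi_j\in E^{(j)}$. For $J\subset\mathcal B$ let $\varphi_J=\prod_{j\in J}\varphi_j$ and $d(J)=d(\varphi_Jx,\varphi_Jx')$. So $d(\emptyset)-d(\mathcal B)\ge\theta(n)$. If $J\triangle J'$ lies in one superbox, then $\varphi_{J'}\varphi_J^{-1}$ is a product as in (4) over $J\triangle J'$, and Lemma 3(i) gives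
$$|d(J)-d(J')|\le|J\triangle J'|\tau+s.\tag{5}$$

**Step 3. Defects along a chain.** This step quantifies that an extremal element wastes little. Let $A\subset\mathcal B$. For a superbox $Q$ and $J\subset\mathcal B$ with $J\cap Q=A\cap Q$ define the defects
$$D^1_Q(J)=\tau|A\cap Q|+s-\big(d(J\setminus Q)-d(J)\big),\qquad D^2_Q(J)=\tau|Q\setminus A|+s-\big(d(J)-d(J\cup Q)\big).$$
By (5) both are nonnegative. Now go from $\emptyset$ to $\mathcal B$ in $2l^2$ steps: for each $Q$ there is one step that adds $A\cap Q$ and a later one that adds $Q\setminus A$, the steps of different superboxes being interleaved in any way. Adding the defects of all steps, the $d$-terms telescope, and the total is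
$$l^4\tau+2l^2s-\big(d(\emptyset)-d(\mathcal B)\big)\le\Delta:=l^4\tau+14\gamma kl^4-\theta(n).$$
By (3), $\theta(n)\ge cl^4k^2-3\gamma l^2k\geq cl^4k^2-3\gamma l^4k$, so $\Delta\le l^4(\theta(k)-ck^2+17\gamma k)$. Since $\theta(k)/k^2\to c>0$, the bracket is $o(\theta(k))$. So we may fix $k$ such that, for all $l$,
$$0\le\Delta\le\eta\,l^4\tau,\qquad\eta=\tfrac1{2560}.\tag{6}$$
Here $\Delta\ge0$ because a sum of nonnegative terms is at most $\Delta$.

**Step 4. A random chain and a good moment.** We want one moment at which many superboxes are halfway and almost all defects are small. Let $A\subset\mathcal B$ be uniformly random. Independently, for each $Q$ take two independent uniform times in $[0,1]$, with smaller value $p_Q$ and larger value $p'_Q$. Let $J_p\cap Q$ be $\emptyset$ for $p<p_Q$, $A\cap Q$ for $p_Q\le p<p'_Q$ ("$Q$ is mid"), and $Q$ for $p\ge p_Q'$. Almost surely all times are distinct and this is a chain as in Step 3. Let $J_p^Q$ be $J_p$ with its part in $Q$ replaced by $A\cap Q$. At time $p_Q$ the defect of the step is $D^1_Q(J^Q_{p_Q})$, and at time $p'_Q$ it is $D^2_Q(J^Q_{p'_Q})$. The times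 of $Q$ are independent of $A$ and of the times of the other superboxes, hence of $A$ and the whole process $(J^Q_p)_p$. The densities of $p_Q$ and $p'_Q$ are $2(1-p)$ and $2p$, both at least $\frac12$ on $[\frac14,\frac34]$. Taking expectations in Step 3,
$$\frac12\int_{1/4}^{3/4}\sum_Q\mathbb E\big[D^1_Q(J^Q_p)+D^2_Q(J^Q_p)\big]\,dp\le\Delta,$$
so for some $p\in[\frac14,\frac34]$ the sum inside is at most $4\Delta$. Fix this $p$.

Let $\omega$ record which superboxes are empty, mid or full at time $p$, let $G$ be the number of mid ones, and
$$Z=\sum_{Q\text{ mid}}\big(D_Q^1+D^2_Q\big)(J_p).$$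
Each $Q$ is mid with probability $2p(1-p)\in[\frac38,\frac12]$, independently of $(J^Q_p,A)$, and $J_p=J^Q_p$ if $Q$ is mid. So $\mathbb EZ\le\frac12\cdot4\Delta=2\Delta$. Also $\mathbb EG\ge\frac38l^2$ and $G\le l^2$ give $\frac38l^2\le\frac14l^2+l^2\Pr(G\ge l^2/4)$, so $\Pr(G\ge l^2/4)\ge\frac18$. Hence some $\omega$ has $G\ge l^2/4$ and $\mathbb E[Z\mid\omega]\le16\Delta$. Fix this $\omega$.

Now $J=J(A)$ and $Z=Z(A)$ depend only on $A$ restricted to the mid superboxes. From here on $A$ denotes this restriction. It is a uniform element of a cube of dimension $d_0=Gl^2\in[l^4/4,l^4]$. By Markov's inequality (trivially, if $\Delta=0$) there is a set $\mathcal A$ of at least $2^{d_0-1}$ sets $A$ with $Z(A)\le32\Delta$.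

**Step 5. The front nearly determines $A$.** Here we prove the claim of the plan. Put $r=l^2\tau+s$, an integer. Let $A,A'\in\mathcal A$, $J=J(A)$, $J'=J(A')$, and suppose that the pairs $(\varphi_Jx,\varphi_Jx')$ and $(\varphi_{J'}x,\varphi_{J'}x')$ are in the same $r$-class. Let $Q$ be mid, $U=A\cap Q$, $U'=A'\cap Q$. By (4) the automorphisms
$$\psi=\varphi_{Q\setminus U},\qquad\psi'=\varphi_{U'}^{-1}$$
have norm at most $r$. So by Lemma 3(ii) each has the same displacement on both pairs; call these $\delta(\psi)$ and $\delta(\psi')$. Compute $\delta(\psi)$ on the pair of $A$, where $\psi$ completes $Q$ and changes $J$ into $J\cup Q$. Compute $\delta(\psi')$ on the pair of $A'$, where $\psi'$ empties $Q$ and changes $J'$ into $J'\setminus Q$. Writing $D^i_Q(A)$ for the defect at $J(A)$, we get by definition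
$$\delta(\psi)=-\tau|Q\setminus U|-s+D^2_Q(A),\qquad\delta(\psi')=\tau|U'|+s-D^1_Q(A').$$
On the other hand, both are displacements on one and the same pair, say $(y,y')$. So $\delta(\psi')-\delta(\psi)$ is the displacement of $\psi'\psi^{-1}$ on $(\psi y,\psi y')$, and it is at most
$$\|\psi'\psi^{-1}\|=\|\psi\psi'^{-1}\|=\|\varphi_{Q\setminus U}\varphi_{U'}\|.$$
The last automorphism is $\prod_{j\in Q}\varphi_j^{e_j}$ with $e_j=[j\notin U]+[j\in U']$, and $e_j=0$ exactly for $j\in U\setminus U'$. Since $E^{(j)}$ is a group, $\varphi_j^2\in E^{(j)}$, and (4) gives the bound $\tau(l^2-|U\setminus U'|)+s$. Altogether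
$$\tau\big(l^2-|U|+|U'|\big)+2s-D^1_Q(A')-D^2_Q(A)\le\tau\big(l^2-|U\setminus U'|\big)+s.$$
Since $|U'|-|U|+|U\setminus U'|=|U'\setminus U|$ and $s\ge0$, this yields
$$\tau|U'\setminus U|\le D_Q^1(A')+D^2_Q(A).$$
Exchange $A$ and $A'$, add, and sum over the mid superboxes:
$$\tau|A\triangle A'|\le Z(A)+Z(A')\le64\Delta\le64\eta\,l^4\tau,$$
so $|A\triangle A'|\le l^4/40\le d_0/10$.

**Step 6. Too few classes.** We count $\mathcal A$ by classes. With $\alpha=\frac1{10}$ and $h_2(\alpha)=-\alpha\log_2\alpha-(1-\alpha)\log_2(1-\alpha)$,
$$1\ge\sum_{i\le\alpha d_0}\binom{d_0}i\alpha^i(1-\alpha)^{d_0-i}\ge2^{-h_2(\alpha)d_0}\sum_{i\le\alpha d_0}\binom{d_0}i,$$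
because $\alpha^i(1-\alpha)^{d_0-i}$ decreases in $i$. As $h_2(\frac1{10})<0.47$, each $r$-class accounts for at most $2^{d_0/2}$ elements of $\mathcal A$, by Step 5. So $2^{d_0-1}\le N_r2^{d_0/2}$, and with $d_0\ge l^4/4$
$$\frac{l^4}8-1\le(8r+2)\log_2|\Sigma|,\qquad r=l^2\big(\theta(k)+7\gamma k\big).$$
With $k$ fixed and $l\to\infty$, the left side grows like $l^4$ and the right side like $l^2$: a contradiction. So $c=0$. $\square$

**Proof of part (b).** We split according to the structure of $H$.

*Case 1: $\mathbb Z^2\le H$.* As $K\wr(L\wr\mathbb Z^2)\le K\wr(L\wr H)$, it suffices to exclude an embedding of $K\wr(L\wr\mathbb Z^2)$. Take $b\in L$ of finite order $q\ge2$, $a\in K$ of prime or infinite order, and let $t_1,t_2$ generate $\mathbb Z^2$. The group $E_n$ has $q^{n^2}$ elements. The conjugates $gag^{-1}$, $g\in E_n$, lie in distinct factors of the base, so they freely generate $\mathbb Z_p^{M}$ or $\mathbb Z^M$ with $M=q^{n^2}$. Their norms are at most $2\theta(n)+\|a\|=o(n^2)$ by Lemma 5. Lemma 2 gives $q^{n^2}\le|\Sigma|^{o(n^2)+O(1)}$, which is false for large $n$.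

*Case 2: $H$ is not virtually nilpotent.* By Gromov's polynomial growth theorem, $\beta(R)\le CR^3$ for all $R\ge1$ fails for every $C$. So $\limsup\beta(R)/R^3=\infty$, and part (a) applies.

*Case 3: $H$ is virtually nilpotent and not virtually cyclic.* We show that $H$ contains $\mathbb Z^2$, so that Case 1 applies. Finitely generated nilpotent groups are virtually torsion-free, so there is a torsion-free nilpotent $N\le H$ of finite index. It is finitely generated, and nontrivial because $H$ is infinite. Let $1\ne z\in N$ be central. If some $g\in N$ has $g^i\notin\langle z\rangle$ for all $i\ge1$, then $g^iz^j=1$ forces $i=0$ and then $j=0$, so $\langle g,z\rangle\cong\mathbb Z^2$. Otherwise $N/\langle z\rangle$ is a finitely generated nilpotent torsion group, hence finite, and $H$ is virtually cyclic, a contradiction. $\square$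

## An embedding of $A\wr(B\wr\mathbb Z)$

The "only if" half of (c) is part (b) with $K=A$, $L=B$. For "if" we build an embedding.

**Reduction to $H=\mathbb Z$.** If $H$ is finite, $A\wr(B\wr H)$ is finite, hence commensurable with the trivial group and in $\mathcal G$. Otherwise $H$ has a subgroup $\mathbb Z$ of some finite index $k$. Under left multiplication by $\mathbb Z$ the set $H$ is a union of $k$ free orbits, so $\big(\bigoplus_HB\big)\rtimes\mathbb Z\cong B^k\wr\mathbb Z$, and this has index $k$ in $G=B\wr H$. In the same way, if $G_0\le G$ has index $k'$, then $A\wr G$ has the finite-index subgroup $\big(\bigoplus_GA\big)\rtimes G_0\cong A^{k'}\wr G_0$. By closure under commensurability it suffices to prove $A\wr(B\wr\mathbb Z)\in\mathcal G$ for all finite abelian $A,B$, and by the theorem of Kim and Roush on alphabets we may use any finite alphabet.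

**What has to be overcome.** A sensible plan is to let a head walk along a row of cells and modify lamps with values in $B$ at its place; this realizes $B\wr\mathbb Z$. Then the outer generator $\alpha\in A$ adds $\alpha$ to a second track exactly where the lamplighter is in its initial state, that is, where the head is at this cell and all lamps are off. This stops at one point: "all lamps are off" is a condition on an unbounded row of cells, and an automorphism sees only a bounded window. The remedy is one extra bit $\pi$ per cell that carries the conjunction "all lamps from the end of the row up to here are off" towards the head. The bits must be updated reversibly as the head moves, and for this we keep the *errors* $e_i$ of the bits constant instead of forcing the bits to be correct.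

**The alphabet.** A letter of $\Gamma$ consists of a type $T\in\{\mathsf L,\mathsf H,\mathsf R\}$, lamps $\lambda=(\lambda^\uparrow,\lambda^\downarrow)\in B^2$, a bit $\pi\in\mathbb F_2$, and, if $T=\mathsf H$ (a *head*), a track in $\{\uparrow,\downarrow\}$. In $x\in\Gamma^{\mathbb Z}$ put a *wall* between $i$ and $i+1$ unless
$$T_iT_{i+1}\in\{\mathsf{LL},\mathsf{LH},\mathsf{HR},\mathsf{RR}\}.$$
*Zones* are the maximal wall-free intervals. A zone has types $\mathsf L^*\mathsf H\mathsf R^*$ (a *headed* zone: cells left of the head have type $\mathsf L$, cells right of it type $\mathsf R$), or all $\mathsf L$, or all $\mathsf R$.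

Let $\varepsilon(\lambda)=1$ if $\lambda=(0,0)$ and $0$ otherwise. For a cell $i$ and a neighbour $j=i\pm1$ let $\pi^*_j=\pi_j$ if there is no wall between $i$ and $j$, and $\pi_j^*=1$ otherwise. Define
$$e_i=\begin{cases}\pi_i+\varepsilon(\lambda_i)\,\pi^*_{i-1}&\text{if }T_i=\mathsf L,\\ \pi_i+\varepsilon(\lambda_i)\,\pi^*_{i+1}&\text{if }T_i=\mathsf R,\\ \pi_i&\text{if }T_i=\mathsf H.\end{cases}$$
If $e=0$ on a finite zone, then left of the head $\pi_i=\varepsilon(\lambda_i)\pi^*_{i-1}$, so $\pi_i$ is the product of $\varepsilon(\lambda_j)$ over the cells $j$ from the left end to $i$; right of the head the same holds from the right end.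

**The maps.** For $b\in B$, $\alpha_b$ adds $b$ to the lamp at each head's cell on the head's track. The map $t$ moves every head. A head on track $\uparrow$ at cell $i$ moves to $i+1$, still on track $\uparrow$, if there is no wall between $i$ and $i+1$ (cell $i$ gets type $\mathsf L$); otherwise it stays and its track becomes $\downarrow$. A head on track $\downarrow$ at $i$ moves to $i-1$, still on track $\downarrow$, if there is no wall between $i-1$ and $i$ (cell $i$ gets type $\mathsf R$); otherwise it stays and its track becomes $\uparrow$. Lamps stay in place. In a move, the bits of the two cells involved change so that their $e$-values are preserved: for a move $i\to i+1$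
$$\pi'_i=\pi_i+\varepsilon(\lambda_i)\pi^*_{i-1},\qquad\pi'_{i+1}=\pi_{i+1}+\varepsilon(\lambda_{i+1})\pi^*_{i+2},$$
with $\pi^*_{i-1}$ relative to $i$ and $\pi^*_{i+2}$ relative to $i+1$; for a move $i\to i-1$ symmetrically $\pi_i'=\pi_i+\varepsilon(\lambda_i)\pi^*_{i+1}$ and $\pi'_{i-1}=\pi_{i-1}+\varepsilon(\lambda_{i-1})\pi^*_{i-2}$.

**Example.** Take $B=\mathbb Z_2$ and a zone of three cells with types $\mathsf{LHR}$, head on track $\uparrow$, all lamps off except $\lambda_1^\downarrow=1$, and $e=0$. Then $\pi_1=\varepsilon(\lambda_1)\cdot1=0$, $\pi_2=0$, $\pi_3=1$: the head reads on its left that some lamp is on, and on its right that all are off. Under $t$ the types become $\mathsf{LLH}$, $\pi_2'=0+1\cdot\pi_1=0$, and $\pi_3'=1+1\cdot1=0$. Again $e_2=\pi'_2+\varepsilon(\lambda_2)\pi_1=0$ and $e_3=\pi'_3=0$.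

**Step 1. Walls are invariant under $t$.** This makes zones independent of each other. Inside a headed zone the types keep the form $\mathsf L^*\mathsf H\mathsf R^*$, so no wall appears. Consider a boundary between zones $Z_1$ (left) and $Z_2$ (right).

- If $Z_1$ is headed, its last type is in $\{\mathsf H,\mathsf R\}$ before and after. Because of the wall, the first type of $Z_2$ is not $\mathsf R$, so $Z_2$ is headed (first type in $\{\mathsf L,\mathsf H\}$ before and after) or all $\mathsf L$. All pairs in $\{\mathsf H,\mathsf R\}\times\{\mathsf L,\mathsf H\}$ are walls.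
- If $Z_1$ is headless and $Z_2$ is headed, the first type of $Z_2$ is in $\{\mathsf L,\mathsf H\}$ before and after. Since $\mathsf{LL},\mathsf{LH}$ are not walls, $Z_1$ is all $\mathsf R$, and $\mathsf{RL},\mathsf{RH}$ are walls.
- If both are headless, nothing changes.

**Step 2. $t$ and $\alpha_b$ are automorphisms.** Both are local and commute with the shift, and $\alpha_b$ has the inverse $\alpha_{-b}$. For $t$, run the heads backwards: a head on track $\uparrow$ at $i$ goes to $i-1$ on $\uparrow$ if there is no wall between $i-1$ and $i$, and otherwise its track becomes $\downarrow$; a head on track $\downarrow$ at $i$ goes to $i+1$ on $\downarrow$ if there is no wall between $i$ and $i+1$, and otherwise its track becomes $\uparrow$; bits are changed by the same rule, preserving $e$. This map is local and, by the argument of Step 1, preserves walls. It undoes $t$ and is undone by it: on types and tracks this is clear, and on bits, moving $i\to i+1$ and back adds $\varepsilon(\lambda_i)\pi^*_{i-1}$ to $\pi_i$ twice and $\varepsilon(\lambda_{i+1})\pi^*_{i+2}$ to $\pi_{i+1}$ twice, where $\pi^*_{i-1}$ and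 $\pi^*_{i+2}$ do not change. The other direction is the same. So $t,\alpha_b\in\mathrm{Aut}(\Gamma^{\mathbb Z})$.

**Step 3. $t$ and $\alpha_b$ preserve $e$ on headed zones.** This makes $e$ a constant of motion. For $t$ and the two cells of a move this holds by construction; for any other non-head cell $j$ of the zone, $e_j$ involves only $j$ and its neighbour on the side *away* from the head, and nothing changes there. If the head only turns, only the track changes. The map $\alpha_b$ changes only lamps at the head's cell $i$; $e_i=\pi_i$ does not involve them, and no other $e_j$ involves $\lambda_i$.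

**Step 4. The relations of $B\wr\mathbb Z$.** We find coordinates in which everything is obvious. On a finite headed zone with cells $1,\dots,n$ order the $2n$ places cyclically as
$$\uparrow1,\dots,\uparrow n,\ \downarrow n,\dots,\downarrow1$$
and index them by $\mathbb Z_{2n}$. Then (types, track, $\lambda$, $\pi$) $\mapsto$ (head position in $\mathbb Z_{2n}$, lamps in $B^{\mathbb Z_{2n}}$, $e\in\mathbb F_2^n$) is a bijection: the position gives types and track, and $\pi$ is found from $e$ recursively from both ends of the zone. In these coordinates $t$ increases the position by $1$, $\alpha_b$ adds $b$ to the lamp at the head's position, and $e$ is fixed. So $t^j\alpha_bt^{-j}$ keeps the position $p$ and adds $b$ to the lamp at $p-j$. Hence all $t^j\alpha_bt^{-j}$ ($j\in\mathbb Z$, $b\in B$) commute on configurations all of whose zones are finite; on headless zones all our maps are the identity. Such configurations are dense, because any finite word can be continued on both sides by letters of alternating types $\mathsf L,\mathsf R$, and $\mathsf{LR},\mathsf{RL}$ are walls. So the $t^j\alpha_bt^{-j}$ commute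 in $\mathrm{Aut}(\Gamma^{\mathbb Z})$, and
$$\Phi:B\wr\mathbb Z\to\mathrm{Aut}(\Gamma^{\mathbb Z}),\qquad\Big((b_j)_{j},\,k\Big)\mapsto\prod_jt^j\alpha_{b_j}t^{-j}\cdot t^k,$$
is a homomorphism.

On a finite headed zone of $n$ cells, this element moves the state (position $p$, all lamps $0$) to position $p+k$ and adds $b_j$ to the lamp at $p+k-j$. So the state is fixed if and only if $2n\mid k$ and $\sum_{j\equiv i}b_j=0$ for each $i$ modulo $2n$, that is, if and only if the element is trivial in the quotient $B\wr\mathbb Z_{2n}$.

**Step 5. A local test for the identity.** Here the bits do their work. Let $f(x)=1$ if $T_0=\mathsf H$ with track $\uparrow$, $\lambda_0=(0,0)$ and $\pi^*_{-1}=\pi^*_1=1$ (relative to cell $0$); otherwise $f(x)=0$. This depends only on $x_{[-1,1]}$. For $n\ge1$ let $x^{(n)}$ have types $\mathsf L$ on $[-n,-1]$, $\mathsf H$ at $0$ on track $\uparrow$, $\mathsf R$ on $[1,n]$, with all lamps $0$ and all $e_i=0$ on $[-n,n]$; type $\mathsf R$ to the left of $-n$ and type $\mathsf L$ to the right of $n$, other data $0$. The pairs $\mathsf{RL}$ at both ends are walls, so $[-n,n]$ is a zone.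 There $\pi_{-1}=\pi_1=1$, so $f(x^{(n)})=1$.

Suppose $f(\Phi(g)x^{(n)})=1$. Then the head of the zone is at its starting place, $\lambda_0=(0,0)$, and since still $e=0$ on the zone,
$$1=\pi_{-1}=\prod_{-n\le j\le-1}\varepsilon(\lambda_j),\qquad1=\pi_1=\prod_{1\le j\le n}\varepsilon(\lambda_j).$$
So all lamps are $0$, the state has returned, and by Step 4 $g$ is trivial in $B\wr\mathbb Z_{2(2n+1)}$. A given $g\ne1$ is nontrivial in this quotient for all large $n$, because $k$ and the indices in the support of $(b_j)$ are bounded. Hence for every finite $S\subset B\wr\mathbb Z$ and all large $n$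
$$f(\Phi(g)x^{(n)})=1\iff g=1\qquad(g\in S).\tag{7}$$
In particular $\Phi$ is injective: if $\Phi(g)=1$, then $f(\Phi(g)x^{(n)})=1$ for all $n$, so $g=1$.

**Step 6. The outer lamps.** We add a track with values in $A$. On $(\Gamma\times A)^{\mathbb Z}$ let $B\wr\mathbb Z$ act by $\Phi\times\mathrm{id}$, and for $\alpha\in A$ let
$$\mu_\alpha(x,y)=(x,\;y+\alpha F(x)),\qquad F(x)_i=f(\sigma^ix)\in\{0,1\}.$$
This is an automorphism with inverse $\mu_{-\alpha}$. The conjugate $\Phi(g)\mu_\alpha\Phi(g)^{-1}$ is $(x,y)\mapsto(x,\;y+\alpha F(\Phi(g)^{-1}x))$. As $A$ is abelian, all these commute, so sending $\alpha$ at coordinate $g$ to $\Phi(g)\mu_\alpha\Phi(g)^{-1}$, and $g\in B\wr\mathbb Z$ to $\Phi(g)\times\mathrm{id}$, defines a homomorphism $A\wr(B\wr\mathbb Z)\to\mathrm{Aut}((\Gamma\times A)^{\mathbb Z})$.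

It is injective. An element of the kernel acts trivially on $x$, so it lies in the base because $\Phi$ is injective. It then acts by $y\mapsto y+\sum_i\alpha_iF(\Phi(g_i)^{-1}x)$ with finitely many distinct $g_i$. Take $x=\Phi(g_1)x^{(n)}$ with $n$ large. By (7), applied to $S=\{g_i^{-1}g_1\}_i$, the change at cell $0$ is $\sum_i\alpha_if(\Phi(g_i^{-1}g_1)x^{(n)})=\alpha_1$. So $\alpha_1=0$, and likewise all $\alpha_i=0$.

Since $\mathrm{Aut}((\Gamma\times A)^{\mathbb Z})$ embeds in $\mathrm{Aut}(\Sigma^{\mathbb Z})$ by Kim and Roush, $A\wr(B\wr\mathbb Z)\in\mathcal G$. With the reduction above this proves part (c); the special case $H=\mathbb Z^n$ follows because $\mathbb Z^n$ is virtually cyclic exactly for $n\le1$. $\square$
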